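\title{Subtraction games with exponentially long outcome periods}

\begin{abstract}
The outcome sequence of a subtraction game on a finite set $S$ of positive integers is eventually periodic. We prove Flammenkamp's conjecture that the eventual period length can be exponential in $\max S$. The method is to simulate, inside the outcome sequence, a network of NOR gates with delays, and to program the network as a binary counter. For every $M\ge 2$ this gives a set with $1251$ elements, maximum less than $1330M$, and eventual period length exactly $1330\,M\,2^M$. In the other direction, an entropy argument shows that for $|S|\ge2$ the eventual period length is less than $1.961^{\max S}$.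
\end{abstract}

\section{Introduction}

Let $S$ be a finite nonempty subset of $\mathbb N=\{1,2,\dots\}$. In the \emph{subtraction game} on $S$ a position is an integer $n\ge 0$. Two players alternate, and the player to move chooses $s\in S$ with $s\le n$ and moves to $n-s$. A player who cannot move loses. A position is an \emph{$\mathcal N$-position} if the player to move wins under perfect play, and a \emph{$\mathcal P$-position} otherwise; this letter is the \emph{outcome} of the position. A position is $\mathcal P$ exactly when every move from it leads to an $\mathcal N$-position. We record the outcomes by putting $p(n)=1$ if $n\ge0$ is a $\mathcal P$-position and $p(n)=0$ otherwise, so that $p(n)=0$ for all $n<0$. With this convention illegal moves need no separate mention: for $n\ge0$,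
\begin{equation}\label{eq:rec}
p(n)=1\iff p(n-s)=0\ \text{ for all } s\in S .
\end{equation}

An integer $P\ge1$ is an \emph{eventual period} of a sequence $f$ if $f(n+P)=f(n)$ for all sufficiently large $n$, and the least such $P$ is the \emph{eventual period length} of $f$. By \eqref{eq:rec} each value of $p$ is determined by the preceding $m=\max S$ values, which can form only $2^m$ patterns. Hence $p$ has an eventual period, and its eventual period length, denoted $\pi(S)$, is at most $2^m$ (Lemma~\ref{lem:windows}). The number $\pi(S)$ measures how much of this memory the game really uses.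

The simplest games use almost none of it. For $S=\{1,\dots,m\}$ the $\mathcal P$-positions are the multiples of $m+1$, and $\pi(S)=m+1$. For $S=\{m\}$ we have $p(n)=1$ for $0\le n<m$ and $p(n)=1-p(n-m)$ for $n\ge m$; the outcomes are $m$ times $\mathcal P$, then $m$ times $\mathcal N$, repeated, and $\pi(S)=2m$. These examples suggest short periods, and the form of \eqref{eq:rec} seems to support the guess: it is a single NOR of earlier values, applied in the same way at every position. On the other hand, every Boolean function can be composed from NOR gates, so the recurrence might be able to compute, provided that different positions can be made to play different roles. The following conjecture of Flammenkamp, which we take from the paper of Larsson and Saha~\cite{LS}, bets on the second view.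

\begin{quote}
\emph{There exist a constant $c>1$ and finite sets $S_1,S_2,\ldots\subset\mathbb N$ with $\max S_k\to\infty$ such that $\pi(S_k)\ge c^{\max S_k}$ for every $k$.}
\end{quote}

We prove the conjecture.

\begin{theorem}\label{thm:main}
Let $w=4^9$. For every $M\ge2$ there is a finite set $S_M\subset\mathbb N$ with $w(M-1)<\max S_M<wM$ and $\pi(S_M)\ge M2^M$. Hence the conjecture holds with $c=2^{1/w}$.
\end{theorem}

A more economical choice of one ingredient and a closer look at the construction give a sharper statement. Let $F(m)$ be the largest value of $\pi(S)$ over all nonempty $S\subseteq\{1,\dots,m\}$. Recall also that the \emph{Sprague--Grundy value} $\mathcal G(n)$ of a position $n$ is defined recursively as the least integer $\ge0$ that is not of the form $\mathcal G(n-s)$ with $s\in S$, $s\le n$.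

\begin{theorem}\label{thm:strong}
For every $M\ge2$ there is a set $S_M\subset\mathbb N$ with
\[
|S_M|=1251,\qquad 1330(M-1)<\max S_M<1330M,\qquad \pi(S_M)=1330\cdot M\cdot 2^M .
\]
Consequently $F(m)\ge 2^{m/1330}$ for all $m\ge1$. The same lower bounds hold for the eventual period length of the Sprague--Grundy values.
\end{theorem}

So exponential periods do not require many moves: the number of moves stays fixed while the largest ones grow. The last theorem shows that the base $2$ of the pigeonhole bound is out of reach. Let $h(t)=-t\log_2t-(1-t)\log_2(1-t)$ for $0<t<1$, and $h(0)=h(1)=0$.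

\begin{theorem}\label{thm:upper}
If $|S|\ge2$ and $m=\max S$, then $\pi(S)\le 2^{h(2/5)\,m}<1.961^m$.
\end{theorem}

The singletons, excluded here, have $\pi(\{m'\})=2m'$, and $2m\le1.961^m$ for $m\ge3$, because $6<1.961^3$ and $(m+1)/m<1.961$. Therefore
\[
2^{m/1330}\le F(m)\le 1.961^m\qquad(m\ge3).
\]
The optimal base is not determined here.

For the lower bounds we cut the positions into cells of constant length $w$. In each cell three positions, the clocks, are always $\mathcal P$; a few positions act as NOR gates; and the clocks force all other positions to be $\mathcal N$. A move of size about $wk$ carries the value of one gate to another gate $k$ cells later. Section~\ref{sec:example} works this out by hand for two gates. Sections~\ref{sec:layouts} and~\ref{sec:simulation} show that any network of NOR gates with delays can be simulated, Section~\ref{sec:counter} builds a network of seven gates that counts modulo $2^M$, and Section~\ref{sec:lower} proves Theorems~\ref{thm:main} and~\ref{thm:strong}. Section~\ref{sec:upper}, on Theorem~\ref{thm:upper}, depends only on Section~\ref{sec:periods}.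

\section{Periods and windows}\label{sec:periods}

\begin{lemma}\label{lem:periods}
If a sequence $f$ has eventual period length $\pi$, then its eventual periods are exactly the positive multiples of $\pi$.
\end{lemma}

\begin{proof}
A multiple of an eventual period is an eventual period. If $P>P'$ are eventual periods, then so is $P-P'$, since $f(n+P-P')=f(n+P)=f(n)$ for large $n$. Subtracting $\pi$ repeatedly from an eventual period that is not a multiple of $\pi$ would thus produce an eventual period less than $\pi$.
\end{proof}

For a game on $S$ with $m=\max S$, the \emph{window} at $n\ge0$ is $W(n)=(p(n),\dots,p(n+m-1))$.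

\begin{lemma}\label{lem:windows}
The sequence $p$ has an eventual period. For every $n\ge0$ the windows $W(n),W(n+1),\dots,W(n+\pi(S)-1)$ are pairwise distinct. In particular $\pi(S)\le2^m$.
\end{lemma}

\begin{proof}
Suppose $W(n)=W(n')$ with $0\le n<n'$. Then $p(n+i)=p(n'+i)$ for $0\le i<m$. For $i\ge m$ the same equality follows by induction, since \eqref{eq:rec} computes both sides by the same rule from the values at $i-s\ge0$, $s\in S$. So $n'-n$ is an eventual period. Two equal windows exist because there are at most $2^m$ different ones, and two equal windows are at distance at least $\pi(S)$.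
\end{proof}

\section{Clocks, fillers and gates: an example}\label{sec:example}

Write each position as $n=wq+r$ with $0\le r<w$, and say that $n$ lies in \emph{cell} $q$ at \emph{place} $r$. The game on $\{1,\dots,w-1\}$ is the prototype: place $0$ is $\mathcal P$ in every cell, and every other place is $\mathcal N$ because it has a move to place $0$ of its cell. We want to free some further places, so that their outcomes depend on one another and vary from cell to cell. Let $E$ be the set of places that may be $\mathcal P$. It consists of \emph{clocks}, which are to be $\mathcal P$ in every cell, and \emph{gates}. The remaining places are \emph{fillers}, which are to be $\mathcal N$ in every cell.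

The difficulty is that a move, once it is in $S$, is available from every position. A move $s$ leads from place $e$ to place $f$ whenever $s\equiv e-f\pmod w$. Two requirements follow. First, a move intended as a wire between two gates must not join any other pair of places of $E$, so the differences of distinct elements of $E$ should be distinct modulo $w$. Second, the moves that lead from fillers to clocks must not be congruent to any such difference.

The second requirement is why one clock does not suffice. Let $a$ be a gate. If $0$ is the only clock, the place $-a \bmod w$ is a filler (a congruence $0-a\equiv e-0$ with $e\in E$ would repeat a difference), and every move from it to a clock is congruent to the difference $0-a$. Two clocks $0$ and $c$ do not suffice either: the place $c-a \bmod w$ is a filler for the same reason, and its moves to the clocks are congruent to $c-a$ and to $0-a$. Three clocks can work.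

\begin{example}\label{ex:37}
Let $w=37$ and $E=\{0,1,4,10,18\}$, with clocks $0,1,4$ and gates $10,18$. The positive differences are $1,3,4,6,8,9,10,14,17,18$, and their negatives modulo $37$ are $36,34,33,31,29,28,27,23,20,19$. These twenty residues are distinct. The nonzero residues that are not differences form
\[
T=\{2,5,7,11,12,13,15,16,21,22,24,25,26,30,32,35\}.
\]
Every filler has a move in $T$ to a clock of its own cell. The sixteen fillers in $T$ move to place $0$. The fillers $3,6,8,14,17,23,27,31,33,36$ lie in $T+1$ and move to place $1$. The remaining fillers $9,19,20,28,29,34$ lie in $T+4$ and move to place $4$.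

Take $S=T\cup\{45,66\}$, and assume that below a position $n$ all clocks are $\mathcal P$ and all fillers are $\mathcal N$. If $n$ is a filler, it moves to a clock and is $\mathcal N$. If $n$ is at a place $e\in E$, a move to a $\mathcal P$-position ends at a place $f\in E$, so it is congruent to $e-f$ and is not in $T$. Now $45\equiv 8$ is the difference $18-10$ and no other, and $66\equiv 29$ is the difference $10-18$ and no other. Hence a clock has no move to a $\mathcal P$-position and is $\mathcal P$, which completes the induction, and each gate has only one move that matters: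
\[
37q+18-45=37(q-1)+10,\qquad 37q+10-66=37(q-2)+18 .
\]
With $y(q)=p(37q+10)$ and $t(q)=p(37q+18)$, both zero for $q<0$, this says $t(q)=1-y(q-1)$ and $y(q)=1-t(q-2)$ for $q\ge0$:
\[
\begin{array}{c|ccccccc}
q&0&1&2&3&4&5&\cdots\\ \hline
y(q)&1&1&0&1&1&0&\cdots\\
t(q)&1&0&0&1&0&0&\cdots
\end{array}
\]
For instance, $55=37+18$ is $\mathcal N$ because it moves to $10$, and $84=74+10$ is $\mathcal N$ because it moves to $18$. A single pulse circulates, and $t(q)=1$ exactly when $3\mid q$.
\end{example}

Replacing $66$ by $37(M-1)-8$ lengthens the loop from $3$ to $M$ cells. The pattern then repeats after $37M$ positions, which is only linear in $\max S$. But the loop holds $M$ bits, at a cost of about $wM$ in $\max S$, and with a few more gates these bits can be made to run through all $2^M$ values.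

\section{Layouts of a cell}\label{sec:layouts}

We isolate the two properties of $(w,E)$ that Example~\ref{ex:37} used. For $E\subset\{0,\dots,w-1\}$ let $E-E$ be the set of residues $e-e' \bmod w$ with $e,e'\in E$; it contains $0$. Congruences in this section are modulo $w$.

\begin{definition}\label{def:layout}
Let $g\ge1$ and $E=\{0,1,v,a_1,\dots,a_g\}$ with $1<v<a_1<\dots<a_g<w$. Put $T=\{r: 1\le r\le w-1,\ r\bmod w\notin E-E\}$. The pair $(w,E)$ is a \emph{layout of rank $g$} if the following hold.
\begin{itemize}
\item[(L1)] If $e,e',f,f'\in E$, $e\ne e'$ and $e-e'\equiv f-f'$, then $e=f$ and $e'=f'$.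
\item[(L2)] For each $r\in\{1,\dots,w-1\}\setminus E$ there is $c\in\{0,1,v\}$ with $c<r$ and $r-c\in T$.
\end{itemize}
The places $0,1,v$ are the clocks and $a_1,\dots,a_g$ are the gates.
\end{definition}

The condition $c<r$ keeps the clock inside the cell of the filler. It cannot be traded for a clock in the previous cell, because cell $0$ has no previous cell.

Checking (L2) residue by residue is feasible for $w=37$, but we need rank $7$ and a structural reason. Property (L2) is in danger when $r\equiv e-e'$ and also $r-c\equiv f-f'$. Then $e+f'+0\equiv e'+c+f$, a coincidence between two sums of three elements of $E$. This suggests the following standard condition. A set $E$ of residues is a \emph{$B_3$-set modulo $w$} if a congruence $e_1+e_2+e_3\equiv f_1+f_2+f_3$ with all $e_i,f_i\in E$ holds only when the multisets $\{e_1,e_2,e_3\}$ and $\{f_1,f_2,f_3\}$ are equal. The condition is sufficient rather than necessary: the layout of Example~\ref{ex:37} has $10+10+0=18+1+1$.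

\begin{lemma}\label{lem:B3}
Let $E=\{0,1,v,a_1,\dots,a_g\}$ with $1<v<a_1<\dots<a_g<w$ be a $B_3$-set modulo $w$, and suppose $v+a_g\le w$. Then $(w,E)$ is a layout of rank $g$.
\end{lemma}

\begin{proof}
(L1) From $e+f'+0\equiv f+e'+0$ we get $\{e,f'\}=\{f,e'\}$ as multisets. Since $e\ne e'$, this forces $e=f$, and then $f'=e'$.

For (L2) we first show:
\begin{equation}\label{eq:shift}
e,e'\in E,\quad c\in\{1,v\},\quad e'\ne0,\quad e\notin\{e',c\}\ \Longrightarrow\ e-e'-c\notin E-E .
\end{equation}
Suppose $e-e'-c\equiv f-f'$ with $f,f'\in E$. Then $e+f'+0\equiv e'+c+f$, so $\{e,f',0\}=\{e',c,f\}$. As $e'$ and $c$ are nonzero, $f=0$ and $\{e,f'\}=\{e',c\}$. Thus $e\in\{e',c\}$, a contradiction.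

Now let $r\in\{1,\dots,w-1\}\setminus E$. If $r\notin E-E$, take $c=0$. Otherwise $r\equiv e-e'$ with $e,e'\in E$; here $e\ne e'$ because $r\not\equiv0$, and $e'\neq0$ because $r\notin E$. If $e\ne1$, take $c=1$: we have $r\ge2$ because $1\in E$, and $r-1\notin E-E$ by \eqref{eq:shift}. If $e=1$, then $e'\notin\{0,1\}$, so $v\le e'\le a_g$ and $r=w+1-e'$. Take $c=v$: we have $r-v=w+1-e'-v\ge1$ because $e'+v\le a_g+v\le w$, and $r-v\notin E-E$ by \eqref{eq:shift}.
\end{proof}

The third clock and the hypothesis $v+a_g\le w$ are used only in the last case, for the fillers $w+1-e'$; these include the places that defeated two clocks in Section~\ref{sec:example}. Powers of $4$ give layouts of every rank.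

\begin{lemma}\label{lem:powers}
For $g\ge1$, the pair $w=4^{g+2}$, $E=\{0\}\cup\{4^i:0\le i\le g+1\}$ is a layout of rank $g$.
\end{lemma}

\begin{proof}
Here $v=4$, $a_j=4^{j+1}$, and $v+a_g=4+4^{g+1}\le w$. A sum of three elements of $E$ lies in $[0,3\cdot4^{g+1}]\subset[0,w)$, so congruent sums are equal. Each power $4^i$ occurs at most three times in such a sum, so its multiplicity is the $i$th digit of the sum in base $4$, and the multiplicity of $0$ is $3$ minus the sum of the digits. Hence $E$ is a $B_3$-set, and Lemma~\ref{lem:B3} applies.
\end{proof}

For rank $7$ this gives $w=4^9$, which is wasteful: ten elements have only $\binom{12}{3}=220$ sums of three. A construction of Bose--Chowla type turns sums into products in a cubic extension of a finite field $\mathbb F_\ell$ and yields $\ell$ elements modulo $\ell^3-1$. We need ten elements, and the least prime power $\ell\ge10$ is $11$.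

\begin{lemma}\label{lem:1330}
There is a layout of rank $7$ with $w=1330$.
\end{lemma}

\begin{proof}
The multiplicative group of the field $\mathbb F_{1331}$ with $11^3$ elements is cyclic of order $1330$. Let $\gamma$ be a generator and $\eta=\gamma-1$. The nonzero elements of $\mathbb F_{11}$ have order dividing $10$, so $\gamma\notin\mathbb F_{11}$ and $\eta\notin\mathbb F_{11}$. The degree of $\eta$ over $\mathbb F_{11}$ divides $3$ and is not $1$, so $\eta$ is not a root of any nonzero polynomial of degree at most $2$ over $\mathbb F_{11}$. In particular $1+a\eta\ne0$ for $a\in\mathbb F_{11}$, and we define $L(a)\in\mathbb Z/1330$ by $\gamma^{L(a)}=1+a\eta$. The map $L$ is injective, $L(0)=0$ and $L(1)=1$.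

\emph{The image of $L$ is a $B_3$-set.} Suppose $\sum_{i=1}^3L(\alpha_i)=\sum_{i=1}^3L(\beta_i)$, that is, $\prod(1+\alpha_i\eta)=\prod(1+\beta_i\eta)$. The polynomial $D(X)=\prod(1+\alpha_iX)-\prod(1+\beta_iX)$ has degree at most $3$ and $D(0)=0$, so $D=XD_1$ with $\deg D_1\le2$. Since $D(\eta)=0$ and $\eta\ne0$, we get $D_1(\eta)=0$, hence $D_1=0$ and $D=0$. Reversing the order of the coefficients turns $D=0$ into $\prod(X+\alpha_i)=\prod(X+\beta_i)$, and unique factorization in $\mathbb F_{11}[X]$ gives $\{\alpha_i\}=\{\beta_i\}$ as multisets.

\emph{The inequality $v+a_7\le w$.} Delete from the image of $L$ one element other than $0$ and $1$, and let $E_1\subset\{0,\dots,1329\}$ represent the remaining ten residues. Let $\mu$ and $\mu'$ be the least and the greatest element of $E_1\setminus\{0,1\}$. Then $\mu+\mu'\ne1331$, for otherwise $\mu+\mu'+0\equiv1+0+0$ would violate the $B_3$ property. If $\mu+\mu'\le1330$, take $E=E_1$. If $\mu+\mu'\ge1332$, reflect by $e\mapsto1-e$. The reflection preserves the $B_3$ property, since it maps a sum $\sigma$ of three elements to $3-\sigma$; it exchanges $0$ and $1$; and it sends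 each other $e$ to $1331-e\in[2,1329]$. Take for $E$ the reflected set. Its least and greatest elements other than $0,1$ have sum $2662-(\mu+\mu')\le1330$. In both cases Lemma~\ref{lem:B3} applies.
\end{proof}

\section{Simulating NOR networks with delays}\label{sec:simulation}

For bits $z_1,\dots,z_k$ let $\operatorname{NOR}(z_1,\dots,z_k)$ be $1$ if all $z_i$ are $0$, and $0$ otherwise.

\begin{definition}\label{def:network}
A \emph{network} on gates $1,\dots,g$ is a finite set $\Lambda$ of triples of integers $(i,j,k)$, called \emph{links} from $i$ to $j$ with \emph{delay} $k$, such that $1\le i,j\le g$, $i\ne j$, $k\ge0$, and $i<j$ whenever $k=0$. Its \emph{signals} $V_1,\dots,V_g$ are given by $V_j(q)=0$ for $q<0$ and, for $q\ge0$,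
\[
V_j(q)=1\iff V_i(q-k)=0\ \text{ for all } i,k \text{ with }(i,j,k)\in\Lambda .
\]
\end{definition}

The signals are well defined by recursion on $(q,j)$ in lexicographic order, because a link with delay $0$ comes from a gate with a smaller number. Both restrictions on links are forced by the game. A link $(i,j,k)$ will become the move $wk+a_j-a_i$ from place $a_j$ of cell $q$ to place $a_i$ of cell $q-k$. For $k=0$ this number is positive only if $i<j$. For $i=j$ it would be $wk$, a move that also leads from the clock $wk$ to the clock $0$ and so destroys the clocks.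

\begin{proposition}\label{prop:sim}
Let $(w,E)$ be a layout of rank $g$, let $\Lambda$ be a network on $g$ gates, and let
\[
S=T\cup\{wk+a_j-a_i:\ (i,j,k)\in\Lambda\}.
\]
Then $S\subset\mathbb N$, and in the subtraction game on $S$, for all $q\ge0$,
\[
p(wq+r)=\begin{cases}1&\text{if } r\in\{0,1,v\},\\ V_j(q)&\text{if } r=a_j,\ 1\le j\le g,\\ 0&\text{if } r\in\{0,\dots,w-1\}\setminus E.\end{cases}
\]
\end{proposition}

\begin{proof}
We have $|a_j-a_i|<w$, and $a_j>a_i$ if $k=0$, so all elements of $S$ are positive. We use strong induction on $n=wq+r$, where $0\le r<w$.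

\emph{Fillers.} Let $r\notin E$. By (L2) there is a clock $c<r$ with $s=r-c\in T\subseteq S$. By induction $p(n-s)=p(wq+c)=1$, so $p(n)=0$.

\emph{Moves from $E$ to $\mathcal P$-positions.} Let $r\in E$, and suppose that $s\in S$ satisfies $p(n-s)=1$. Then $0\le n-s<n$, and by induction $n-s\equiv f\pmod w$ for some $f\in E$. So $s\equiv r-f$ lies in $E-E$, and $s\notin T$. Hence $s=wk+a_j-a_i$ for a link $(i,j,k)$, and $a_j-a_i\equiv r-f$ with $a_j\ne a_i$. By (L1), $r=a_j$. In words: such a move exists only if $r$ is a gate, and it comes from a link into that gate.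

\emph{Clocks.} If $r\in\{0,1,v\}$, no move leads to a $\mathcal P$-position, so $p(n)=1$.

\emph{Gates.} Let $r=a_j$. By \eqref{eq:rec} and the above, $p(n)=1$ if and only if $p(n-s)=0$ for all $s=wk+a_j-a_i$ with $(i,j,k)\in\Lambda$. For such $s$ we have $n-s=w(q-k)+a_i$. If $q\ge k$, then $p(n-s)=V_i(q-k)$ by induction. If $q<k$, then $n-s<0$ because $a_i<w$, so $p(n-s)=0=V_i(q-k)$. Thus $p(n)=V_j(q)$.
\end{proof}

The initial state of the network is not ours to choose: all signals vanish before time $0$ because $p$ vanishes on negative integers. The network of the next section has to start itself from this state.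

\section{A binary counter with seven gates}\label{sec:counter}

The cell length $w$ depends on the number of gates, so that number must stay bounded while the memory grows. We therefore keep the $M$ bits of the counter in a delay line and process them serially, least significant bit first. Time is divided into \emph{rows} $[\rho M,\rho M+M)$. A signal $x$ carries the bits, and $x(q)$ is computed from the bit $x(q-M)$ in the same position of the previous row and a carry $\kappa(q)$. To add $1$ we need
\[
\text{new bit}=x(q-M)\oplus\kappa(q),\qquad\text{carry out}=x(q-M)\wedge\kappa(q),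
\]
where $\oplus$ is addition modulo $2$, and we need a marker $t$ that sets the carry to $1$ at the start of each row. The marker is the loop of Example~\ref{ex:37}; it takes two gates because a gate cannot be linked to itself. One gate $b$ holds the negated carry, and four gates $n_1,n_2,n_3,x$ test whether $x(q-M)$ and $b(q)$ are equal. The carry out appears at $n_3$ at no extra cost.

Fix $M\ge2$. Number the gates $1=y$, $2=t$, $3=b$, $4=n_1$, $5=n_2$, $6=n_3$, $7=x$, and let $\Lambda_M$ be the network whose signals satisfy, for $q\ge0$,
\begin{align*}
y(q)&=\operatorname{NOR}(t(q-M+1)), & t(q)&=\operatorname{NOR}(y(q-1)),\\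
b(q)&=\operatorname{NOR}(t(q),\,n_3(q-1)), & n_1(q)&=\operatorname{NOR}(b(q),\,x(q-M)),\\
n_2(q)&=\operatorname{NOR}(n_1(q),\,x(q-M)), & n_3(q)&=\operatorname{NOR}(b(q),\,n_1(q)),\\
x(q)&=\operatorname{NOR}(n_2(q),\,n_3(q)). &&
\end{align*}
See Figure~\ref{fig:counter}. There are twelve links. Seven have delay $0$, with $(i,j)$ equal to $(2,3)$, $(3,4)$, $(4,5)$, $(3,6)$, $(4,6)$, $(5,7)$, $(6,7)$, and all of them have $i<j$. The other five are $(2,1,M-1)$, $(1,2,1)$, $(6,3,1)$, $(7,4,M)$, $(7,5,M)$, with positive delays since $M\ge2$. So $\Lambda_M$ satisfies Definition~\ref{def:network}, and the twelve ordered pairs $(i,j)$ are distinct.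

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\begin{scope}[every node/.style={circle,draw,minimum size=8mm,inner sep=0pt}]
\node (y) at (0,0) {$y$};
\node (t) at (1.9,0) {$t$};
\node (b) at (3.7,0) {$b$};
\node (n1) at (5.7,1.1) {$n_1$};
\node (n3) at (5.7,-1.1) {$n_3$};
\node (n2) at (7.9,1.1) {$n_2$};
\node (x) at (7.9,-1.1) {$x$};
\end{scope}
\draw[->] (t) -- (b);
\draw[->] (b) -- (n1);
\draw[->] (b) -- (n3);
\draw[->] (n1) -- (n2);
\draw[->] (n1) -- (n3);
\draw[->] (n2) -- (x);
\draw[->] (n3) -- (x);
\draw[->,dashed] (t) to[bend right=35] node[above] {$M-1$} (y);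
\draw[->,dashed] (y) to[bend right=35] node[below] {$1$} (t);
\draw[->,dashed] (n3) to[bend left=35] node[below left] {$1$} (b);
\draw[->,dashed] (x) -- node[above right] {$M$} (n1);
\draw[->,dashed] (x) to[bend right=35] node[right] {$M$} (n2);
\end{tikzpicture}
\caption{The counter network on $M$ bits. Each node outputs the NOR of its incoming arrows. Solid arrows have delay $0$; dashed arrows have the delay written beside them. The loop $y,t$ emits a pulse every $M$ steps, $b$ is the negated carry, $n_3$ is the carry out, and $x$ outputs the bits of the counter.}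
\label{fig:counter}
\end{figure}

\begin{lemma}\label{lem:marker}
For $q\ge0$ we have $t(q)=1$ if and only if $M\mid q$.
\end{lemma}

\begin{proof}
First, $t(0)=1$ because $y(-1)=0$. For $q\ge1$ we have $y(q-1)=1-t(q-M)$, so $t(q)=1-y(q-1)=t(q-M)$. This is $0$ for $1\le q\le M-1$, and the claim follows by induction.
\end{proof}

For $q\ge0$ put $\kappa(q)=1-b(q)$. Evaluating $n_1,n_2,n_3,x$ in this order at time $q$ gives the table
\begin{equation}\label{eq:table}
\begin{array}{cc|cccc}
x(q-M)&b(q)&n_1(q)&n_2(q)&n_3(q)&x(q)\\ \hline
0&0&1&0&0&1\\
0&1&0&1&0&0\\
1&0&0&0&1&0\\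
1&1&0&0&0&1
\end{array}
\end{equation}
From the table and the definition of $b$ we read off, for $q\ge0$,
\begin{equation}\label{eq:adder}
x(q)=x(q-M)\oplus\kappa(q),\qquad n_3(q)=x(q-M)\wedge\kappa(q),\qquad \kappa(q)=t(q)\vee n_3(q-1).
\end{equation}
For $\rho\ge-1$ let $X_\rho=\sum_{i=0}^{M-1}x(\rho M+i)\,2^i$ be the number written in row $\rho$; thus $X_{-1}=0$.

\begin{lemma}\label{lem:count}
For all $\rho\ge-1$ we have $X_\rho=(\rho+1)\bmod2^M$.
\end{lemma}

\begin{proof}
Let $\rho\ge0$. By Lemma~\ref{lem:marker} and \eqref{eq:adder}, $\kappa(\rho M)=1$, and for $1\le i<M$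
\begin{equation}\label{eq:carry}
\kappa(\rho M+i)=n_3(\rho M+i-1)=x\bigl((\rho-1)M+i-1\bigr)\wedge\kappa(\rho M+i-1).
\end{equation}
By induction on $i$, $\kappa(\rho M+i)=1$ if and only if the bits $0,\dots,i-1$ of $X_{\rho-1}$ are all $1$. By \eqref{eq:adder}, $X_\rho$ arises from $X_{\rho-1}$ by flipping exactly the bits $i$ with this property, and that is the rule for adding $1$ modulo $2^M$. An overflow does no harm, since the carry at the start of the next row is $1$ in any case.
\end{proof}

For $M=2$ the rows hold $1,2,3,0,1,\dots$, and $x(0),x(1),\dots$ is the sequence $10\,01\,11\,00$ repeated. An eventual period of $x$ need not respect the division into rows a priori, so we look for a landmark that occurs once per cycle of the counter. In the example it is the run of three ones at $q=3,4,5$.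

\begin{lemma}\label{lem:xperiod}
We have $x(q+M2^M)=x(q)$ for all $q\ge0$, and every eventual period of $x$ is a multiple of $M2^M$.
\end{lemma}

\begin{proof}
The first claim holds because $X_{\rho+2^M}=X_\rho$. Let
\[
Q=\{q\ge0:\ x(q)=x(q+1)=\dots=x(q+2M-2)=1\}.
\]
Consider a row $\rho\ge0$ consisting of ones, that is, $X_\rho=2^M-1$; by Lemma~\ref{lem:count} this means $\rho\equiv-2\pmod{2^M}$, and so $\rho\ge2^M-2\ge2$. Then $X_{\rho-1}=2^M-2$, so row $\rho-1$ is a zero followed by $M-1$ ones, and $X_{\rho+1}=0$. The maximal run of ones containing row $\rho$ therefore starts at $(\rho-1)M+1$ and has length exactly $2M-1$. In particular $(\rho-1)M+1\in Q$. Conversely, let $q\in Q$. One of $q,\dots,q+M-1$ is a multiple $\rho M$ of $M$, and row $\rho$ is contained in $[q,q+2M-2]$. This interval consists of $2M-1$ ones and contains row $\rho$, so it is the maximal run, and $q=(\rho-1)M+1$. Hence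
\[
Q=\{(\rho-1)M+1:\ \rho\ge0,\ \rho\equiv-2 \pmod{2^M}\}
\]
is an infinite arithmetic progression with difference $M2^M$. If $P$ is an eventual period of $x$ and $q\in Q$ is large, then $q+P\in Q$, so $M2^M\mid P$.
\end{proof}

\section{The counter game}\label{sec:lower}

Let $(w,E)$ be a layout of rank $7$, let $M\ge2$, and let $S_M$ be the set that Proposition~\ref{prop:sim} assigns to the layout and the network $\Lambda_M$. In the game on $S_M$ we have $p(wq+a_7)=x(q)$.

\begin{proposition}\label{prop:easy}
We have $w(M-1)<\max S_M<wM$ and $M2^M\mid\pi(S_M)$.
\end{proposition}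

\begin{proof}
The elements of $T$ are less than $w$. A link with delay $k\in\{0,1,M-1\}$ gives a move less than $w(k+1)\le wM$. The two links with delay $M$ give the moves $wM-(a_7-a_4)$ and $wM-(a_7-a_5)$, which lie strictly between $w(M-1)$ and $wM$. This proves the first claim.

Let $\pi=\pi(S_M)$. A shift by $\pi$ might not preserve places, but a shift by the eventual period $w\pi$ does. For all large $q$,
\[
x(q+\pi)=p(wq+a_7+w\pi)=p(wq+a_7)=x(q),
\]
and Lemma~\ref{lem:xperiod} gives $M2^M\mid\pi$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Proposition~\ref{prop:easy} to the layout of Lemma~\ref{lem:powers} with $g=7$ and $w=4^9$. With $c=2^{1/w}$ we get $\pi(S_M)\ge M2^M>2^M>2^{\max S_M/w}=c^{\max S_M}$, and $\max S_M>w(M-1)\to\infty$. The sets $S_2,S_3,\dots$ are a sequence as required by the conjecture.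
\end{proof}

To find the exact period we must show that $\pi(S_M)$ is itself a multiple of $w$. The cells can be recognized from the outcome sequence, because the clocks are the only places that are $\mathcal P$ in all late cells, and by (L1) no nonzero shift modulo $w$ maps the set of clocks into itself.

\begin{proposition}\label{prop:exact}
We have $|S_M|=w-79$ and $\pi(S_M)=wM2^M$.
\end{proposition}

\begin{proof}
\emph{Size.} By (L1) the $10\cdot9=90$ differences of distinct elements of $E$ are distinct modulo $w$, and they are nonzero, so $|T|=w-1-90$. The twelve links have distinct pairs $(i,j)$, so by (L1) their moves are distinct modulo $w$; their residues lie in $E-E$, so they are not in $T$. Hence $|S_M|=w-91+12=w-79$.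

Put $N=M2^M$ and $\pi=\pi(S_M)$.

\emph{Step 1: $\pi\mid wN$.} All seven signals have eventual period $N$. For $x$ this is Lemma~\ref{lem:xperiod}. The signals $t$ and $y(q)=1-t(q-M+1)$ have eventual period $M$, which divides $N$. By \eqref{eq:adder}, $b(q)=1-(x(q)\oplus x(q-M))$, and by \eqref{eq:table} the signals $n_1,n_2,n_3$ are functions of $x(q-M)$ and $b(q)$. By Proposition~\ref{prop:sim}, $wN$ is an eventual period of $p$, and Lemma~\ref{lem:periods} gives $\pi\mid wN$.

\emph{Step 2: every signal is $0$ infinitely often.} By Lemma~\ref{lem:marker}, $t(q)=0$ for $q\equiv1$, $y(q)=0$ for $q\equiv M-1$, and $b(q)=0$ for $q\equiv0\pmod M$. By \eqref{eq:table}, $n_2(q)=0$ whenever $b(q)=0$. For infinitely many $\rho$ the number $X_{\rho-1}$ is even. For these $\rho$ we have $x((\rho-1)M)=0$, which settles $x$; moreover $\kappa(\rho M+1)=0$ by \eqref{eq:carry}, so $b(\rho M+1)=1$, and $n_1(\rho M+1)=n_3(\rho M+1)=0$ by \eqref{eq:table}.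

\emph{Step 3: $w\mid\pi$.} Let $R$ be the set of residues $r$ modulo $w$ such that $p(n)=1$ for all large $n\equiv r$. By Proposition~\ref{prop:sim} and Step 2, $R=\{0,1,v\}$. If $r\in R$ and $n\equiv r+\pi$ is large, then $p(n)=p(n-\pi)=1$, so $r+\pi\in R$. Hence $\pi\equiv r_1-0\equiv r_2-1\pmod w$ for some $r_1,r_2\in R\subset E$. If $w\nmid\pi$, then $r_1\ne0$, and (L1) yields $0=1$, which is absurd.

\emph{Step 4: $wN\mid\pi$.} For large $q$ we have $x(q+\pi/w)=p(wq+a_7+\pi)=x(q)$, so $N\mid\pi/w$ by Lemma~\ref{lem:xperiod}. Together with Step 1 this gives $\pi=wN$.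
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Take the layout of Lemma~\ref{lem:1330}. Propositions~\ref{prop:easy} and~\ref{prop:exact} with $w=1330$ give the bounds on $\max S_M$, the size $1330-79=1251$, and the period.

If $m\ge2660$, let $M=\lfloor m/1330\rfloor\ge2$. Then $\max S_M<1330M\le m$, and $F(m)\ge1330M2^M\ge2^{M+1}\ge2^{m/1330}$. If $m<2660$, the set $\{m\}$ shows $F(m)\ge2m$, and $2m\ge2^{m/1330}$: for $m=1$ because $2>2^{1/1330}$, and for $2\le m<2660$ because $2m\ge4>2^{m/1330}$.

For any $S$, the values $\mathcal G(n)$ lie in $\{0,\dots,|S|\}$, and for $n\ge\max S$ the value $\mathcal G(n)$ is determined by the preceding $\max S$ values, so $\mathcal G$ has an eventual period by the argument of Lemma~\ref{lem:windows}. Moreover $\mathcal G(n)=0$ exactly when no move from $n$ leads to a position of value $0$. This is the recurrence \eqref{eq:rec}, so $\mathcal G(n)=0$ if and only if $p(n)=1$. Every eventual period of $\mathcal G$ is therefore an eventual period of $p$, and the eventual period length of $\mathcal G$ is at least $\pi(S)$. Thus it is at least $1330\,M\,2^M$ for $S_M$, and its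 maximum over nonempty $S\subseteq\{1,\dots,m\}$ is at least $2^{m/1330}$.
\end{proof}

\section{The upper bound}\label{sec:upper}

Let $|S|\ge2$, $m=\max S$ and $\pi=\pi(S)$. Fix $a\in S$ with $a<m$; this is the only use of $|S|\ge2$. The hypothesis cannot be dropped, since $\pi(\{1\})=2>1.961$ and $\pi(\{2\})=4>1.961^2$. From \eqref{eq:rec} we use, besides Lemma~\ref{lem:windows}, only the fact that no move joins two $\mathcal P$-positions:
\begin{equation}\label{eq:repel}
p(n)\,p(n+s)=0\qquad(n\ge0,\ s\in S).
\end{equation}

When $a$ is small, \eqref{eq:repel} excludes most windows, and counting the others suffices. When $a>m/2$, counting fails. A window then contains only $d=m-a$ pairs at distance $a$, these pairs are disjoint, and $3^d2^{m-2d}$ patterns survive, which for $d=1$ is $\frac34\,2^m$. In that case we average over the whole period. If $\mathcal P$-positions have density well below $1/2$, each bit carries less than one bit of information. If the density is close to $1/2$, then \eqref{eq:repel} makes $p(n+s)$ almost always the complement of $p(n)$. Then $p(n)$ and $p(n+d)$ are both almost always the complement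 of $p(n+m)$, so they almost always agree, and the short distance $d$ does fit many times into a window. Entropy makes both statements quantitative.

The entropy of a random variable $Y$ with finitely many values is $H(Y)=-\sum_y\Pr(Y=y)\log_2\Pr(Y=y)$. We use the following standard facts. If $Y$ is uniform on $N$ values, then $H(Y)=\log_2N$. An injective function of $Y$ has the same entropy as $Y$. Entropy is subadditive: $H(Y_1,\dots,Y_k)\le H(Y_1)+\dots+H(Y_k)$. A bit that equals $1$ with probability $\tau$ has entropy $h(\tau)$. The function $h$ is concave on $[0,1]$ and strictly increasing on $[0,1/2]$.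

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
We have $2^{5h(2/5)}=(5/2)^2(5/3)^3=3125/108$, and
\begin{equation}\label{eq:numbers}
3^{5/2}<16<3125/108<28.94<1.961^5 .
\end{equation}
So $3^{1/2}<2^{h(2/5)}<1.961$, and it remains to prove $\pi\le2^{h(2/5)m}$.

\medskip\noindent\emph{Case 1: $a\le m/2$.} By \eqref{eq:repel}, no window has two ones at distance $a$. Split the indices $\{0,\dots,m-1\}$ into residue classes modulo $a$; each class has size $\ell\ge\lfloor m/a\rfloor\ge2$. Read along a class, a window is a binary word of length $\ell$ without two adjacent ones. The number $f_\ell$ of such words satisfies $f_1=2$, $f_2=3$ and $f_\ell=f_{\ell-1}+f_{\ell-2}$, according to whether the word ends in $0$ or in $01$. For $\ell\ge2$ we have $f_\ell\le3^{\ell/2}$: this holds for $f_2=3$ and $f_3=5<3^{3/2}$, and for $\ell\ge4$ induction gives $f_\ell\le3^{\ell/2}(3^{-1/2}+3^{-1})<3^{\ell/2}$. The class sizes add up to $m$, so at most $3^{m/2}$ windows occur. By Lemma~\ref{lem:windows} and \eqref{eq:numbers}, $\pi\le3^{m/2}<2^{h(2/5)m}$.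

\medskip\noindent\emph{Case 2: $a>m/2$.} Let $d=m-a$, so $1\le d<m/2$. Choose $n_0\ge0$ with $p(n+\pi)=p(n)$ for $n\ge n_0$. Let $J$ be uniform on $\{0,\dots,\pi-1\}$ and put $Z_i=p(n_0+J+i)$ for $i\ge0$. Since $J+i$ is uniform modulo $\pi$, the joint distribution of $(Z_i,Z_{i+1},\dots)$ does not depend on $i$. The vector $(Z_0,\dots,Z_{m-1})=W(n_0+J)$ is an injective function of $J$ by Lemma~\ref{lem:windows}, so
\[
H(Z_0,\dots,Z_{m-1})=\log_2\pi .
\]

Let $\alpha=\Pr(Z_i=1)$ and $\varepsilon=1-2\alpha$. For $s\in S$ the events $Z_i=1$ and $Z_{i+s}=1$ are disjoint by \eqref{eq:repel}, so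
\begin{equation}\label{eq:zeros}
\Pr(Z_i=Z_{i+s}=0)=1-2\alpha=\varepsilon\ge0 .
\end{equation}
Next we bound $\theta=\Pr(Z_i\ne Z_{i+d})$. If $Z_{i+m}=1$, then $Z_i=0$ because $m\in S$, and $Z_{i+d}=0$ because $a\in S$ and $i+m=(i+d)+a$. So if $Z_i\ne Z_{i+d}$, then $Z_{i+m}=0$, and one of the events $Z_i=Z_{i+m}=0$ and $Z_{i+d}=Z_{i+m}=0$ occurs. Each has probability $\varepsilon$ by \eqref{eq:zeros}, so $\theta\le2\varepsilon$. The pair $(Z_i,Z_{i+d})$ is an injective function of $(Z_i,Z_i\oplus Z_{i+d})$, hence
\begin{equation}\label{eq:pair}
H(Z_i,Z_{i+d})\le h(\alpha)+h(\theta).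
\end{equation}
This improves on the plain bound $2h(\alpha)$ when $2\varepsilon<\alpha=(1-\varepsilon)/2$, that is, when $\varepsilon<1/5$. We split the argument at that value.

\emph{Suppose $\varepsilon\ge1/5$.} Then $\alpha\le2/5$, and subadditivity gives $\log_2\pi\le m\,h(\alpha)\le m\,h(2/5)$.

\emph{Suppose $\varepsilon<1/5$.} Then $\theta\le2\varepsilon<2/5<\alpha\le1/2$, so $h(\theta)\le h(2\varepsilon)<h(\alpha)$. The residue classes modulo $d$ in $\{0,\dots,m-1\}$ have sizes $\ell\ge\lfloor m/d\rfloor\ge2$. A class of size $\ell$ contains $\lfloor\ell/2\rfloor$ disjoint pairs $\{i,i+d\}$, and $\lfloor\ell/2\rfloor\ge\ell/3$: for $\ell=2$ directly, and for $\ell\ge3$ because $(\ell-1)/2\ge\ell/3$. In total there are $K\ge m/3$ disjoint pairs. Apply subadditivity to these pairs, with \eqref{eq:pair}, and to the $m-2K$ remaining indices: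
\begin{align*}
\log_2\pi&\le K\bigl(h(\alpha)+h(2\varepsilon)\bigr)+(m-2K)\,h(\alpha)=m\,h(\alpha)-K\bigl(h(\alpha)-h(2\varepsilon)\bigr)\\
&\le m\Bigl(\tfrac23\,h(\alpha)+\tfrac13\,h(2\varepsilon)\Bigr).
\end{align*}
By concavity of $h$ the last bracket is at most $h\bigl(\tfrac23\alpha+\tfrac13\cdot2\varepsilon\bigr)=h\bigl(\tfrac{1+\varepsilon}3\bigr)$. Since $\tfrac{1+\varepsilon}3<\tfrac25$, this is less than $h(2/5)$, and $\log_2\pi\le m\,h(2/5)$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{LS}
Urban Larsson and Indrajit Saha,
\emph{A brief conversation about subtraction games},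
arXiv:2405.20054 (2024).

\end{thebibliography}
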